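# Smooth hypersurfaces of a rational variety that miss prescribed geometric genera

## 1. Curves on the surfaces $F_0m_0+F_1m_1=0$ in $\mathbb P^3$

We work over $\mathbb C$ throughout. Let $F_0,F_1$ be general forms of degree $e$ on $\mathbb P^3$, let $m_0,m_1$ be general linear forms, and look at the surface of degree $e+1$
$$D_0=\{F_0m_0+F_1m_1=0\}\subset\mathbb P^3 .$$
It contains the line $\Lambda=\{m_0=m_1=0\}$ and the complete intersection curve $C=\{F_0=F_1=0\}$, which is smooth for general $F_0,F_1$.

The surface $D_0$ is smooth. Fix $F_0,F_1$ and let $m_0,m_1$ vary. The linear system of all $F_0m_0+F_1m_1$ has base locus $C$, so by Bertini a general member is smooth off $C$. Along $C$ the differential of the equation is $m_0\,dF_0+m_1\,dF_1$ with $dF_0,dF_1$ independent, so it vanishes only at points of $C\cap\Lambda$, and a general line does not meet $C$.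

Let us list the curves we see on $D_0$ and their genera.

The line $\Lambda$ has genus $0$. The curve $C$ has $K_C=(2e-4)H|_C$ and degree $e^2$, so its genus is $e^2(e-2)+1$. Next, cut $D_0$ by the plane $t_0m_0+t_1m_1=0$ through $\Lambda$. On this plane $m_0=-t_1m$ and $m_1=t_0m$, where $m$ is a linear form cutting out $\Lambda$, so the equation of $D_0$ becomes $-m\,(t_1F_0-t_0F_1)$. The section is $\Lambda$ plus a residual plane curve of degree $e$. The residual curves are the fibres of the morphism $D_0\to\mathbb P^1$, $x\mapsto(t_0:t_1)=(F_0:F_1)=(-m_1:m_0)$, which is defined everywhere because $C\cap\Lambda=\emptyset$. By generic smoothness a general residual curve is smooth, of genus $\frac12(e-1)(e-2)$. Finally, a general plane section has degree $e+1$ and genus $\frac12e(e-1)$.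

| $e$ | $\Lambda$ | $C$ | residual curve | plane section |
|---|---|---|---|---|
| $2$ | $0$ | $1$ | $0$ | $1$ |
| $3$ | $0$ | $10$ | $1$ | $3$ |
| $10$ | $0$ | $801$ | $36$ | $45$ |

For $e=2$ and $e=3$ genus $1$ is present. For $e=10$ none of the four curves has genus $1$. There are of course many other curves on $D_0$, and we may also pick $m_0,m_1$ in a special way to produce one. Is there a choice of $m_0,m_1$, with the surface smooth in a suitable sense, that yields a curve of genus $1$?

Compare with the family of *all* surfaces of degree $d\ge3$ in $\mathbb P^3$. There genus $1$ does occur. Take a smooth plane cubic $\Gamma=\{\ell=q=0\}$, with $\deg\ell=1$ and $\deg q=3$, and the surfaces $\ell a+qb=0$ with $\deg a=d-1$, $\deg b=d-3$. The base locus of this system is $\Gamma$, so a general member is smooth off $\Gamma$. Along $\Gamma$ the differential is $a\,d\ell+b\,dq$, and general $a,b$ have no common zero on the curve $\Gamma$. So there is a smooth surface of degree $d$ through $\Gamma$. A special choice of the hypersurface can therefore create a genus, and the question is whether it always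 can.

**Conjecture** (posed in Ciro Ciliberto, Flaminio Flamini, Mikhail Zaidenberg, "Gaps for geometric genera", arXiv:1601.07082 (2016)). *For any smooth, rational variety $X$ of dimension $n+1$, any very ample line bundle $L$ on $X$, any $s\in\{1,\dots,n-1\}$, and any integer $g\ge0$ there is a smooth hypersurface $D\in|\mathcal O_X(L)|$ carrying an $s$-dimensional subvariety $S\subset D$ of geometric genus $g$.*

The conjecture is false for every $n\ge2$, and the surfaces above give the smallest counterexample. Let $X$ be the blow-up of $\mathbb P^3$ along $C=\{F_0=F_1=0\}$ for very general $F_0,F_1$ of degree $10$, with exceptional divisor $E$, and let $L=11H-E$. Then $|L|$ consists exactly of the divisors given by the forms $F_0m_0+F_1m_1$, $L$ is very ample, and no smooth $D\in|L|$ contains a curve of geometric genus $1$.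

## 2. Geometric genus and an order relation on line bundles

Varieties are complex projective, and subvarieties are irreducible.

**Definition (geometric genus).** For an irreducible projective variety $V$ of dimension $s$, $p_g(V)=h^0(\tilde V,K_{\tilde V})$, where $\tilde V\to V$ is any desingularization. This does not depend on $\tilde V$ and is a birational invariant. For a curve it is the genus of the normalization.

**Definition (very general).** A property holds for very general points of a variety if it holds outside a countable union of proper closed subsets.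

**Definition (order).** For line bundle classes on a smooth irreducible projective variety, $M\ge M'$ means that $M-M'$ has a nonzero section.

Products of nonzero sections are nonzero, so the relation is transitive and compatible with addition. Multiplication by a nonzero section of $M-M'$ embeds $H^0(M')$ in $H^0(M)$, so $M\ge M'$ implies $h^0(M)\ge h^0(M')$. On $\mathbb P^2$ we have $\mathcal O(a)\ge\mathcal O(b)$ exactly when $a\ge b$. The order is partial: if $N$ is a nontrivial line bundle of degree $0$ on a curve, then neither $N\ge0$ nor $0\ge N$. One caution: a section can pull back to zero, so the order is not preserved by pull-back in general. But if $M$ is globally generated, so is every pull-back of $M$, and hence every pull-back is $\ge0$.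

Four elementary facts will be used all the time.

1. If $V\to W$ is dominant and generically finite, then $p_g(V)\ge p_g(W)$. Indeed, after resolving we may assume that $\tilde V\to\tilde W$ is a morphism, and pull-back of top-degree forms is injective.
2. $p_g(W\times\mathbb P^1)=0$ for every $W$, since $K_{\tilde W\times\mathbb P^1}$ has degree $-2$ on the fibres $\{w\}\times\mathbb P^1$. A rational variety of positive dimension has $p_g=0$.
3. If $M$ is globally generated on an irreducible projective variety and its morphism has positive-dimensional image, then $h^0(kM)\ge k+1$ for $k\ge0$. There are sections $a,b$ of $M$ with $a/b$ nonconstant, so $a/b$ is transcendental over $\mathbb C$, and the $k+1$ sections $a^\nu b^{k-\nu}$ are linearly independent.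
4. An effective ample divisor on an irreducible projective variety of dimension $\ge2$ is connected (and nonempty).

## 3. Towers of pencil blow-ups and the statements

**Construction.** Fix $n\ge2$, $j\ge1$, $e\ge2$. Put $Z_i=(\mathbb P^1)^i\times\mathbb P^{n+1}$ for $0\le i\le j$. Let $h$ be the pull-back of $\mathcal O_{\mathbb P^{n+1}}(1)$ and $\tau_l$ the pull-back of $\mathcal O(1)$ from the $l$-th $\mathbb P^1$, which has coordinates $t^{(l)}_0,t^{(l)}_1$. Put $B_i=h+\tau_1+\dots+\tau_i$ and $Y_0=\mathbb P^{n+1}$. For $F^{(i)}=(F^{(i)}_0,F^{(i)}_1)\in H^0(Z_{i-1},eB_{i-1})^2$ put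
$$C_i=\{F^{(i)}_0=F^{(i)}_1=0\}\subset Y_{i-1},\qquad Y_i=\{t^{(i)}_1F^{(i)}_0-t^{(i)}_0F^{(i)}_1=0\}\subset Y_{i-1}\times\mathbb P^1\subset Z_i .$$
Let $V=\prod_{i=1}^jH^0(Z_{i-1},eB_{i-1})^2$. The tuple $F=(F^{(1)},\dots,F^{(j)})\in V$ is always taken very general.

For $n=2$, $j=1$, the variety $Y_1\subset\mathbb P^3\times\mathbb P^1$ is the blow-up of $\mathbb P^3$ along $C$ from Section 1, with $(t_0:t_1)=(F_0:F_1)$, and sections $t_0m_0+t_1m_1$ of $B_1=h+\tau_1$ give the surfaces $F_0m_0+F_1m_1=0$.

**Theorem 1.** Let $n\ge2$, $G\ge1$, $j=1$, $e=G+3n+3$, $X=Y_1$, $L=B_1|_X$. Then $X$ is a smooth rational variety of dimension $n+1$ and $L$ is very ample. No smooth $D\in|L|$ carries an $(n-1)$-dimensional subvariety of geometric genus $g$ with $1\le g\le G$.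

**Theorem 2.** Let $n\ge2$, $G\ge1$, $j=\lfloor(n+1)/2\rfloor$, $e=G+3n+3$, $X=Y_j$, $L=B_j|_X$. Then $X$ is smooth and rational of dimension $n+1$, and $L$ is very ample. No smooth $D\in|L|$ carries an $s$-dimensional subvariety of geometric genus $g$, for any $s$ with $\lfloor n/2\rfloor\le s\le n-1$ and any $1\le g\le G$. (So for $n=2,3$ the conjecture fails for every allowed $s$ and every $g\ge1$.)

**Theorem 3.** Let $n\ge3$, $G\ge0$, $j=2$, $e=G+3n+3$, $X=Y_2$, $L=B_2|_X$. Then $X$ is smooth and rational of dimension $n+1$, and $L$ is very ample. No smooth $D\in|L|$ carries an $(n-1)$-dimensional subvariety of geometric genus $g$ with $0\le g\le G$.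

**Proposition 4.** In Theorem 2, put $m=\lfloor n/2\rfloor$. Some smooth $D\in|L|$ carries an $m$-dimensional subvariety of genus $0$ and, for every $1\le s<m$ and every $g\ge0$, an $s$-dimensional subvariety of genus $g$.

Theorem 1 alone disproves the conjecture. Proposition 4 shows the limits of Theorem 2 for these pairs $(X,L)$. Two things are not settled here: whether the conjecture also fails for $1\le s<\lfloor n/2\rfloor$, and, for $g=0$, whether it fails outside the case $s=n-1$, $n\ge3$.

## 4. Geometry of the tower $Y_j\to\dots\to Y_1\to\mathbb P^{n+1}$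

**Smoothness and rationality.** This step shows that each $Y_i$ is a smooth rational variety and describes $Y_i\to Y_{i-1}$. We argue by induction on $i$, and $Y_0=\mathbb P^{n+1}$ is clear. At each stage the condition "smooth of the expected dimension" is open in $F$, and choosing $F^{(1)},F^{(2)},\dots$ one after the other shows that it can be met, so it suffices to take $F^{(i)}$ general for given $Y_{i-1}$.

The system $|eB_{i-1}|$ on $Z_{i-1}$ restricts to a base-point-free system on $Y_{i-1}$. By Bertini, $\{F^{(i)}_0=0\}$ and then $C_i$ are smooth of codimension $1$ and $2$ in $Y_{i-1}$. Since $\dim Y_{i-1}=n+1\ge3$, the ample divisor $\{F^{(i)}_0=0\}$ is connected by fact 4; being smooth, it is irreducible, of dimension $n\ge2$. Then $C_i$ is an ample divisor on it, so it is connected, and being smooth it is irreducible, of dimension $n-1$.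

Off $C_i$ the equation $t_1F_0-t_0F_1=0$ has the single solution $(t_0:t_1)=(F_0:F_1)$, so $Y_i\to Y_{i-1}$ is an isomorphism there. Near a point of $C_i$ the functions $u=F_0$, $v=F_1$ are part of a local coordinate system, and on $t_0\ne0$ with $t=t_1/t_0$ the equation is $v=tu$, which is the usual chart of a blow-up; the chart $t_1\ne0$ is symmetric. So $Y_i=\mathrm{Bl}_{C_i}Y_{i-1}$ is smooth of dimension $n+1$, irreducible, and birational to $Y_{i-1}$, hence rational. Over $C_i$ the equation is identically zero. Therefore the fibres of $Y_i\to Y_{i-1}$ are single points off $C_i$ and copies of $\mathbb P^1$ over $C_i$, and the preimage of $R\subset C_i$ is $R\times\mathbb P^1$.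

The class $B_i$ is the Segre class on $Z_i$, so it is very ample on $Z_i$ and on $Y_i$. In particular the first assertions of Theorems 1–3 hold.

**A consequence used repeatedly.** If $S\subset Y_i$ is irreducible and its image $R\subset Y_{i-1}$ has smaller dimension, then every nonempty fibre of $S\to R$ has dimension at least $1$, so $R\subset C_i$. Then $S\subset R\times\mathbb P^1$ and $\dim S\ge\dim R+1$, so
$$S=R\times\mathbb P^1,\qquad p_g(S)=0. \tag{1}$$

**Complete intersections.** We want to apply a result on very general complete intersections in products of projective spaces, so we recognize $Y_i$ and $C_i$ as such. Put $A_l=\tau_l+eB_{l-1}$. Then $Y_i\subset Z_i$ is the complete intersection of the sections $t^{(l)}_1F^{(l)}_0-t^{(l)}_0F^{(l)}_1$ of $A_1,\dots,A_i$. By Künneth $H^0(Z_i,A_l)=H^0(\mathbb P^1,\mathcal O(1))\otimes H^0(Z_{l-1},eB_{l-1})$, so each section of $A_l$ has this shape for exactly one pair $F^{(l)}$. Hence the defining sections are very general when $F$ is. Likewise $C_i\subset Z_{i-1}$ is a very general complete intersection of type $(A_1,\dots,A_{i-1},eB_{i-1},eB_{i-1})$.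

**Sections of $B_i$.** This step determines all members of $|L|$. Let $i\ge1$. On $Y_{i-1}\times\mathbb P^1$ the variety $Y_i$ is a divisor of class $A_i$, which gives
$$0\to\mathcal O(B_i-A_i)\to\mathcal O(B_i)\to\mathcal O_{Y_i}(B_i)\to0,\qquad B_i-A_i=(1-e)B_{i-1}.$$
The bundle $(1-e)B_{i-1}$ is pulled back from $Y_{i-1}$. By Künneth its $H^0$ and $H^1$ on $Y_{i-1}\times\mathbb P^1$ are those on $Y_{i-1}$, and these vanish by Kodaira, since $e\ge2$, $B_{i-1}$ is ample and $\dim Y_{i-1}\ge2$. So
$$H^0(Y_{i-1},B_{i-1})\otimes H^0(\mathbb P^1,\mathcal O(1))\cong H^0(Y_i,B_i), \tag{2}$$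
that is, every section of $B_i$ on $Y_i$ is uniquely $t^{(i)}_0b_0+t^{(i)}_1b_1$ with $b_0,b_1\in H^0(Y_{i-1},B_{i-1})$. The space $H^0(Y_0,B_0)$ consists of the linear forms on $\mathbb P^{n+1}$.

**Integrality.** A smooth $D\in|L|$ is connected by fact 4, because $L$ is ample and $\dim X\ge3$. Hence it is integral.

## 5. Putting the generality into $X$, and the class $\tau$ that spoils the estimate

A natural plan is to bound the genus of subvarieties of a very general member of $|L|$. This cannot settle the conjecture, which asks for *some* smooth $D$: statements about very general $D$ leave the special smooth members untouched, and we saw in $\mathbb P^3$ that special members can carry genus $1$. So all generality has to sit in $X$, which is fixed before $D$ is chosen. There is a lemma for this, following ideas of Clemens, Ein and Voisin.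

**Lemma 1.** Let $Z$ be a product of projective spaces with basic classes $\varepsilon_1,\dots,\varepsilon_p$ (pull-backs of the $\mathcal O(1)$'s), and put $B=\sum_k\varepsilon_k$. Let $A_1,\dots,A_r$ be globally generated line bundles on $Z$ and $V=\bigoplus_lH^0(Z,A_l)$. For very general $f\in V$, the zero scheme $Y=Y_f$ is smooth of codimension $r$ (or empty), and every irreducible subvariety $S\subset Y$ of dimension $s$ has a desingularization $h:\tilde S\to S\subset Y$ with
$$K_{\tilde S}\ \ge\ h^*(K_Y-d\,B),\qquad d=\dim Y-s .$$

For example, let $Y\subset\mathbb P^3$ be a very general surface of degree $6$ and $S\subset Y$ a curve. Here $K_Y=2h$ and $d=1$, so $K_{\tilde S}\ge h$ and $p_g(S)\ge2$ by fact 3.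

Let us try this on our threefold. For $n=2$, $j=1$ we have $Y_1\subset\mathbb P^3\times\mathbb P^1$, $K_{Y_1}=-4h-2\tau+(\tau+eh)=(e-4)h-\tau$ with $\tau=\tau_1$, and for a curve $d=2$. Lemma 1 gives
$$K_{\tilde S}\ge(e-6)h-3\tau .$$
The term $-3\tau$ ruins the bound. It has to: $X$ is rational and full of rational curves. A line in $\mathbb P^3$ missing $C$ lifts to a curve with $h$-degree $1$ and $\tau$-degree $e$, and the right side has degree $(e-6)-3e<0$. No estimate on $X$ alone can work.

What has not been used is the equation of $D$. If $S\subset D=\{t_0m_0+t_1m_1=0\}$, then along $S$ the point $(t_0:t_1)$, which in general is the quotient $(F_0:F_1)$ of forms of degree $e$, is also $(-m_1:m_0)$, a quotient of *linear* forms, unless $m_0$ and $m_1$ both vanish along $S$. This forces $\tau\le h$ on $\tilde S$, so $K_{\tilde S}\ge(e-9)h$. For $e=10$ this is $K_{\tilde S}\ge h$ and $p_g(S)\ge2$ whenever $S$ is not contracted to a point of $\mathbb P^3$. The curves that escape lie over $\Lambda=\{m_0=m_1=0\}$ or are fibres over $C$, and we shall see that they are rational. Thus on a smooth $D$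 every curve has genus $0$ or at least $2$.

## 6. The section $b_1/t_0$ and two genus bounds

We now carry this out in any dimension, using Lemma 1, whose proof is given in Section 8. A very general $F\in V$ satisfies Lemma 1 for all the families $Y_i\subset Z_i$ and $C_i\subset Z_{i-1}$ simultaneously: by Section 4 their parameter spaces are linear quotients of $V$, and the preimage of a countable union of proper closed subsets under a surjective linear map is again such a union.

**Lemma 2.** Let $e\ge3n+3$, $F$ very general, $1\le i\le j$.

(a) Let $S\subset Y_i$ be irreducible of dimension $s\ge1$ whose image in $Y_{i-1}$ is not a point. Suppose $S$ lies in the zero set of a section $t^{(i)}_0b_0+t^{(i)}_1b_1$ of $B_i$ such that $b_0,b_1$ do not both vanish identically on the image of $S$ in $Y_{i-1}$. Then $p_g(S)\ge e-3n-2$.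

(b) If $S\subset C_i$ is irreducible of dimension $s\ge1$, then $p_g(S)\ge e-3n-2$.

*Proof.* Take $\tilde S$ as in Lemma 1. We do not write pull-backs to $\tilde S$.

**Step 1 of (a): $\tau_i\le B_{i-1}$ on $\tilde S$.** This step turns the equation into an inequality. Write $t=t^{(i)}$. On $\tilde S$ we have $t_0b_0=-t_1b_1$, and $t_0,t_1$ have no common zero. Put $\lambda=b_1/t_0$ on $\{t_0\ne0\}$ and $\lambda=-b_0/t_1$ on $\{t_1\ne0\}$. These agree on the overlap, and the two open sets cover $\tilde S$ (one of them may be empty). So $\lambda$ is a section of $B_{i-1}-\tau_i$ with $b_1=t_0\lambda$ and $b_0=-t_1\lambda$. It is nonzero because $b_0,b_1$ are not both zero on $\tilde S$.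

**Step 2 of (a): the canonical class.** This step inserts the inequality into Lemma 1. By adjunction
$$K_{Y_i}=-(n+2)h-2\sum_{l\le i}\tau_l+\sum_{l\le i}A_l,\qquad A_l=\tau_l+eB_{l-1}.$$
In Lemma 1 the class $B$ is $B_i=h+\sum_{l\le i}\tau_l$, and $d=n+1-s\le n$. Hence on $\tilde S$
$$K_{\tilde S}\ \ge\ -(n+2+d)h-(1+d)\sum_{l\le i}\tau_l+e\sum_{l\le i}B_{l-1}.$$
We bound the three parts. First, $(n+2+d)h+(1+d)\sum_{l<i}\tau_l\le(n+2+d)B_{i-1}$, because the difference $(n+1)\sum_{l<i}\tau_l$ is globally generated. Second, $(1+d)\tau_i\le(1+d)B_{i-1}$ by Step 1. Third, $e\sum_{l\le i}B_{l-1}\ge eB_{i-1}$, since $B_{l-1}\ge0$ for $l<i$. Together,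
$$K_{\tilde S}\ge\big(e-(n+2+d)-(1+d)\big)B_{i-1}=(e-n-3-2d)B_{i-1}\ge(e-3n-3)B_{i-1},$$
where the last inequality uses $d\le n$ and $B_{i-1}\ge0$.

**Step 3 of (a): counting sections.** $B_{i-1}$ is very ample on $Y_{i-1}$, and the image of $\tilde S$ there is positive-dimensional. Fact 3 with $M=B_{i-1}$ and $k=e-3n-3\ge0$ gives $p_g(S)\ge e-3n-2$.

**Proof of (b).** Here $Z=Z_{i-1}$, the class $B$ of Lemma 1 is $B_{i-1}$, $K_{C_i}=K_{Z_{i-1}}+\sum_{l<i}A_l+2eB_{i-1}$, and $d=n-1-s\le n-2$. Since $A_l\ge0$ and $K_{Z_{i-1}}-dB_{i-1}=-(n+2+d)h-(2+d)\sum_{l<i}\tau_l\ge-(n+2+d)B_{i-1}$, we get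
$$K_{\tilde S}\ge\big(2e-(n+2+d)\big)B_{i-1}\ge(2e-2n)B_{i-1}.$$
As $B_{i-1}$ is very ample and $\dim S\ge1$, fact 3 gives $p_g(S)\ge2e-2n+1\ge e-3n-2$. $\square$

In all theorems $e=G+3n+3$, so both parts of Lemma 2 read $p_g(S)\ge G+1$.

## 7. One blow-up: proof of Theorem 1

Let $D\in|L|$ be smooth. By (2) its equation is $t_0m_0+t_1m_1=0$ with $m_0,m_1$ linear forms on $\mathbb P^{n+1}$. Suppose $S\subset D$ has dimension $n-1$ and $1\le p_g(S)\le G$. Let $S_0\subset\mathbb P^{n+1}$ be its image.

**Step 1: $\dim S_0=n-1$.** This excludes subvarieties contracted by the blow-up. If $\dim S_0<n-1$, then $p_g(S)=0$ by (1), a contradiction. So $\dim S_0=n-1\ge1$.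

**Step 2: $m_0$ and $m_1$ vanish on $S_0$.** This uses the genus bound. Otherwise Lemma 2(a) with $i=1$, $b_k=m_k$ gives $p_g(S)\ge G+1$, a contradiction.

**Step 3: $S_0$ is a linear space.** This uses that $D$ is smooth. If $m_0,m_1$ were linearly dependent, the equation of $D$ would be a product of a nonzero linear form in $t$ and a nonzero linear form in $x$. As $X$ maps onto $\mathbb P^1$ and onto $\mathbb P^{n+1}$, both factors have nonempty zero divisor on $X$, contradicting the integrality of $D$. So $\Lambda=\{m_0=m_1=0\}\cong\mathbb P^{n-1}$. It contains $S_0$ and has the same dimension, so $S_0=\Lambda$.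

**Step 4: $S$ is rational.** This gives the contradiction. By Lemma 2(b), $\Lambda\not\subset C_1$, because $p_g(\Lambda)=0$. Since $Y_1\to\mathbb P^{n+1}$ is an isomorphism off $C_1$, the map $S\to\Lambda$ is birational, and $p_g(S)=0$, a contradiction. $\square$

For $n=2$ and $G=1$ we get $e=10$. On $X$ the quotient $F_0/t_0=F_1/t_1$ is a section of $10H-\tau_1$ whose zero scheme is the preimage of $C$ (where $t_0\ne0$ we have $F_1=(t_1/t_0)F_0$, so the ideal of that preimage is generated by $F_0$). Hence $\tau_1=10H-E$ and $L=11H-E$, as announced in Section 1.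

## 8. Subvarieties of very general complete intersections: proof of Lemma 1

That $Y_f$ is smooth of codimension $r$ or empty for general $f$ is Bertini. For the inequality we let $f$ move in all directions, follow $S$ along, and turn the resulting deformations into sections of twists of a normal sheaf.

**Step 1: countably many families.** This step parametrizes all subvarieties of $Z$, already desingularized, by countably many families. We construct smooth projective families $\pi:\tilde{\mathcal S}\to T$ over smooth irreducible $T$, with irreducible fibres and with morphisms $\Phi:\tilde{\mathcal S}\to Z$, such that each $h_\tau=\Phi|_{\tilde{\mathcal S}_\tau}$ is birational onto its image and every irreducible subvariety of $Z$ is the image of some $h_\tau$. (In this section $\tau$ denotes a point of $T$.)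

The Hilbert scheme of $Z$ has countably many components, and the locus of integral subschemes is open. Let $T_0$ be an irreducible, reduced, locally closed subset of this locus, and let $U\to T_0$ be the universal family, with fibres of dimension $s$. It is flat with integral fibres over an integral base, so $U$ is integral. Let $\tilde U\to U$ be a projective resolution that is an isomorphism over a dense open $W\subset U$. By generic smoothness there is a smooth dense open $T_1\subset T_0$ over which $\tilde U\to T_0$ is smooth. The set $U\setminus W$ and the complement of the preimage of $W$ in $\tilde U$ are proper closed subsets of irreducible varieties of dimension $\dim T_0+s$. So after shrinking $T_1$ their fibres over $T_1$ have dimension $<s$.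

For $\tau\in T_1$ the fibre $\tilde U_\tau$ is smooth of pure dimension $s$, and the preimage of $W$ is dense in it. This preimage is isomorphic to $W_\tau$, a nonempty open subset of the irreducible $U_\tau$. So $\tilde U_\tau$ is irreducible and birational to $U_\tau$. This gives a family over $T_1$. Now treat the components of $T_0\setminus T_1$ in the same way; by Noetherian induction each component of the Hilbert scheme contributes finitely many families.

**Step 2: the choice of $f$.** This step makes sure that every infinitesimal motion of $f$ can be followed by $S$. For each family put $I_T=\{(f,\tau):h_\tau^*f=0\}\subset V\times T$. Its complement is the image of the open set $\{(f,x):f(\Phi(x))\ne0\}\subset V\times\tilde{\mathcal S}$ under the open map $\mathrm{id}\times\pi$, so $I_T$ is closed. Give it the reduced structure and stratify it into finitely many smooth irreducible locally closed subvarieties $I_{T,k}$. By generic smoothness, each projection $I_{T,k}\to V$ is submersive over a dense open subset of $V$ (if the projection is not dominant, take the complement of the closure of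 its image). So for $f$ outside a countable union of proper closed subsets, every $I_{T,k}\to V$ is submersive at every point over $f$. Fix such an $f$ with $Y=Y_f$ smooth. Let $S\subset Y$ be irreducible of dimension $s$, and write $S=h(\tilde S)$ with $h=h_\tau$, $\tilde S=\tilde{\mathcal S}_\tau$. Then $h^*f=0$, so $(f,\tau)$ lies in some $I_{T,k}$.

**Step 3: normal sheaves.** This step sets up the sheaves in which deformations live. Let
$$N_h=\mathrm{coker}(T_{\tilde S}\to h^*T_Z),\qquad N_Y=\mathrm{coker}(T_{\tilde S}\to h^*T_Y).$$
These may have torsion. For the cuspidal map $t\mapsto(t^2,t^3)$ to the plane, the image of $\partial_t$ is $(2t,3t^2)$, so the class of $(2,3t)$ in the cokernel is nonzero but killed by $t$.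

Since $h^*f=0$, the differential of $f$ gives a map $df:h^*T_Z\to\bigoplus_lh^*A_l$ that vanishes on $T_{\tilde S}$, hence a map $df:N_h\to\bigoplus_lh^*A_l$. The sequence of vector bundles $0\to T_Y\to T_Z|_Y\to\bigoplus_lA_l|_Y\to0$ stays exact after pull-back to $\tilde S$. The map $T_{\tilde S}\to h^*T_Y$ is injective, because $h$ is generically immersive and $T_{\tilde S}$ is torsion free. Dividing by $T_{\tilde S}$ we get
$$0\to N_Y\to N_h\xrightarrow{\ df\ }\bigoplus_lh^*A_l\to0,$$
which is locally split because the last term is locally free. In particular the fibre $N_Y(q)=N_Y\otimes k(q)$ is a subspace of $N_h(q)$, namely the kernel of $df$ at $q$.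

**Step 4: lifting motions of $f$.** This step produces sections of $N_h$ with prescribed image under $df$. Write $h^*V$ for the image of $V$ in $H^0(\tilde S,\bigoplus_lh^*A_l)$, and put
$$\Sigma=\{\sigma\in H^0(\tilde S,N_h):df(\sigma)\in h^*V\}.$$
Let $v\in V$. By submersivity some tangent vector of the smooth variety $I_{T,k}$ at $(f,\tau)$ maps to $v$, so there is a holomorphic arc $(f_\epsilon,\tau_\epsilon)$ in $I_{T,k}$ through $(f,\tau)$ with $\dot f=v$. Locally on $\tilde S$ trivialize $\pi$ along the arc, $x\mapsto x_\epsilon\in\tilde{\mathcal S}_{\tau_\epsilon}$, and put $\eta(x)=\frac{d}{d\epsilon}\Phi(x_\epsilon)|_{\epsilon=0}\in h^*T_Z$. Another trivialization changes $\eta$ by an element of $dh(T_{\tilde S})$. So the classes of $\eta$ glue to a global section $\sigma$ of $N_h$, which is algebraic by GAGA. Differentiating $f_\epsilon(\Phi(x_\epsilon))=0$ at $\epsilon=0$ gives $v(h(x))+df(\eta(x))=0$, that is, $df(\sigma)=-h^*v$. Since $v$ was arbitrary,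
$$df:\Sigma\to h^*V\ \text{ is surjective.}\tag{3}$$

**Step 5: $\Sigma$ generates $N_h$.** This step makes $\Sigma$ large at every point. A vector field $\zeta\in H^0(Z,T_Z)$ comes from a derivation that is linear in the homogeneous coordinates of each factor, and such derivations preserve multidegrees. So $df(\zeta)=h^*(\zeta f)\in h^*V$, and the image of $H^0(Z,T_Z)$ in $H^0(N_h)$ lies in $\Sigma$. As $T_Z$ is globally generated and $h^*T_Z\to N_h$ is surjective,
$$\Sigma\ \text{ generates }N_h\text{ at every point.}\tag{4}$$

**Step 6: sections of twists of $N_Y$.** The sections in $\Sigma$ have $df(\sigma)\neq0$ in general; this step corrects them, at the price of one linear factor. Let $q\in\tilde S$, $z=h(q)$, $w\in N_Y(q)\subset N_h(q)$. By (4) there is $\sigma\in\Sigma$ with $\sigma(q)=w$. Write $df(\sigma)=h^*v$ with $v\in V$. Since $w\in N_Y(q)$, we have $v(z)=0$.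

Choose coordinates in which $z$ is the point $(1:0:\dots:0)$ in each factor. Each component of $v$ is a multihomogeneous polynomial. The only monomial of its multidegree not vanishing at $z$ is the product of powers of the first coordinates, and its coefficient is $0$. Every other monomial is divisible by a coordinate that vanishes at $z$. Hence
$$v=\sum_k\ell_ku_k,$$
where $\ell_k\in H^0(Z,\varepsilon_{(k)})$ is linear in one group of coordinates, $\ell_k(z)=0$, $\varepsilon_{(k)}\in\{\varepsilon_1,\dots,\varepsilon_p\}$, and $u_k$ is a section of some $A_l-\varepsilon_{(k)}$, placed in the $l$-th component. Choose $\ell'_k\in H^0(Z,\varepsilon_{(k)})$ with $\ell'_k(z)\ne0$. Both $\ell_ku_k$ and $\ell'_ku_k$ lie in $V$, so by (3) there are $\sigma_k,\sigma'_k\in\Sigma$ with $df(\sigma_k)=h^*(\ell_ku_k)$ and $df(\sigma'_k)=h^*(\ell'_ku_k)$. Put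
$$\rho_k=\ell'_k\sigma_k-\ell_k\sigma'_k\in H^0(N_h\otimes h^*\varepsilon_{(k)}).$$
Then $df(\rho_k)=h^*(\ell'_k\ell_ku_k-\ell_k\ell'_ku_k)=0$, so $\rho_k\in H^0(N_Y\otimes h^*\varepsilon_{(k)})$, and $\rho_k(q)=\ell'_k(z)\sigma_k(q)$ because $\ell_k(z)=0$. Also $df(\sigma-\sum_k\sigma_k)=h^*v-\sum_kh^*(\ell_ku_k)=0$, so $\sigma-\sum_k\sigma_k\in H^0(N_Y)$. Since
$$w=\Big(\sigma-\sum_k\sigma_k\Big)(q)+\sum_k\sigma_k(q),$$
the space $N_Y(q)$ is spanned by values at $q$ of sections of $N_Y\otimes h^*\omega$ with $\omega\in\{0,\varepsilon_1,\dots,\varepsilon_p\}$.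

**Step 7: determinants.** This step converts the sections into the inequality. The sheaf $N_Y$ has rank $d=\dim Y-s$. Take $q$ general, so that $N_Y$ is free near $q$, and choose $d$ of the sections from Step 6 whose values form a basis of $N_Y(q)$. They give $\omega_1,\dots,\omega_d$ and a generically bijective map $\bigoplus_a\mathcal O(-h^*\omega_a)\to N_Y$. It is injective, as its source is torsion free, and its cokernel is torsion. The determinant of a torsion sheaf on a smooth variety is effective, so $\det N_Y\ge-\sum_ah^*\omega_a$. From $0\to T_{\tilde S}\to h^*T_Y\to N_Y\to0$ we get $\det N_Y=K_{\tilde S}-h^*K_Y$. Hence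
$$K_{\tilde S}\ \ge\ h^*K_Y-\sum_{a=1}^dh^*\omega_a\ \ge\ h^*(K_Y-dB),$$
the last step because each $B-\omega_a$ is globally generated. $\square$

This also completes the proof of Theorem 1, and with it the disproof of the conjecture.

## 9. Lower-dimensional subvarieties and the Chern class $h^c\mathcal T^c$: proof of Theorem 2

With one blow-up, smoothness of $D$ only gave two independent linear forms. With $j$ blow-ups the equation of $D$ has $2^j$ linear forms as coefficients, and smoothness forces many of them to be independent.

Let $D\in|L|$ be smooth and $S\subset D$ with $\dim S=s$, $\lfloor n/2\rfloor\le s\le n-1$, and $1\le g=p_g(S)\le G$. Note $s\ge1$. Let $S_i$ be the image of $S$ in $Y_i$, so $S_j=S$. Iterating (2), for $0\le i\le j$ we expand the equation of $D$ uniquely as $\sum_It_I\,b^{(i)}_I$, where $t_I$ runs over the multilinear monomials in $t^{(i+1)},\dots,t^{(j)}$ and $b^{(i)}_I\in H^0(Y_i,B_i)$. If $b^{(i)}_I=t^{(i)}_0b_0+t^{(i)}_1b_1$, then $b_0,b_1$ are coefficients at level $i-1$, and all coefficients at level $i-1$ arise in this way.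

**Step 1: descending the tower.** We claim that for all $i$ the map $S\to S_i$ is birational and all $b^{(i)}_I$ vanish on $S_i$. For $i=j$ there is one coefficient, the equation of $D$, and the claim holds. Assume it for some $i\ge1$. Then $\dim S_i=s\ge1$ and $p_g(S_i)=g\in[1,G]$.

If $\dim S_{i-1}<s$, then $p_g(S_i)=0$ by (1), a contradiction. So $S_i\to S_{i-1}$ is generically finite. If $S_{i-1}\subset C_i$, then fact 1 and Lemma 2(b) give $p_g(S_i)\ge p_g(S_{i-1})\ge G+1$, a contradiction. So $S_{i-1}\not\subset C_i$, and $S_i\to S_{i-1}$ is birational because $Y_i\to Y_{i-1}$ is an isomorphism off $C_i$. Finally write $b^{(i)}_I=t^{(i)}_0b_0+t^{(i)}_1b_1$; it vanishes on $S_i$. If $b_0,b_1$ did not both vanish on $S_{i-1}$, Lemma 2(a) would give $p_g(S_i)\ge G+1$, a contradiction. So all coefficients at level $i-1$ vanish on $S_{i-1}$, and the claim holds for $i-1$.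

**Step 2: a linear space containing $S_0$.** This step rewrites the claim for $i=0$. Let $y_1,\dots,y_c$ be a basis of the span of the linear forms $b^{(0)}_I$. Then $S$ is birational to $S_0$, and $S_0$ lies in $P=\{y_1=\dots=y_c=0\}$, a linear space of dimension $n+1-c$. The equation of $D$ becomes $\sum_{a=1}^c\alpha_ay_a$ with $\alpha_a$ sections of $\mathcal T=\tau_1+\dots+\tau_j$.

**Step 3: smoothness forces $2c\ge n+2$.** This is where $j=\lfloor(n+1)/2\rfloor$ enters. At a point of $X$ where all $y_a$ and all $\alpha_a$ vanish, the equation of $D$ vanishes to order $\ge2$, so $D$ would be singular there. Hence there is no such point, and the bundle $\mathcal O(h)^{\oplus c}\oplus\mathcal O(\mathcal T)^{\oplus c}$ has a nowhere vanishing section on $X$.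

Suppose $2c\le n+1$. Then the top Chern class $h^c\mathcal T^c$ of this bundle is $0$ on $X$. On the other hand $1\le c\le\lfloor(n+1)/2\rfloor=j$. Since $\tau_l^2=0$, the expansion of $\mathcal T^c$ is $c!$ times the sum of the products of $c$ distinct $\tau_l$. All classes are nef, so all intersection numbers below are nonnegative, and
$$\int_Xh^c\mathcal T^ch^{n+1-2c}\ \ge\ \int_Xh^{n+1-c}\tau_1\cdots\tau_c=\int_{Z_j}h^{n+1-c}\tau_1\cdots\tau_c\prod_{l=1}^jA_l .$$
Recall $A_l=\tau_l+e(h+\tau_1+\dots+\tau_{l-1})$. Multiplying by $\tau_1\cdots\tau_c$ kills $\tau_1,\dots,\tau_c$, so $\tau_1\cdots\tau_c\prod_{l\le c}A_l=e^ch^c\,\tau_1\cdots\tau_c$. Now the power $h^{n+1}$ is present, and $h^{n+2}=0$, so in the remaining factors $h$ may be dropped as well. The integral equals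
$$e^c\int_{Z_j}h^{n+1}\tau_1\cdots\tau_c\prod_{l>c}\Big(\tau_l+e\sum_{c<k<l}\tau_k\Big)\ \ge\ e^c>0,$$
because the term $\prod_{l>c}\tau_l$ contributes $e^c$ and the others are nonnegative. This contradicts $h^c\mathcal T^c=0$.

For instance, when $n=3$ and $j=2$, the step says that four divisors $y_1,y_2,\alpha_1,\alpha_2$ on the fourfold $X$ must meet, since $\int_Xh^2(\tau_1+\tau_2)^2=2e^2>0$. So $c\ge3$ there.

**Step 4: contradiction.** By Step 3, $c\ge(n+2)/2$, so $s\le\dim P=n+1-c\le n/2$. As $\dim P$ is an integer and $s\ge\lfloor n/2\rfloor$, we get $s=\dim P$ and $S_0=P$. Then $p_g(S)=p_g(P)=0$, contradicting $g\ge1$. $\square$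

## 10. Excluding rational subvarieties: proof of Theorem 3

Theorem 1 cannot be extended to $g=0$ with $j=1$. For every smooth $D=\{t_0m_0+t_1m_1=0\}$ there, Steps 3 and 4 of Section 7 show that $\Lambda=\{m_0=m_1=0\}\cong\mathbb P^{n-1}$ is not contained in $C_1$. Its strict transform is then a rational $(n-1)$-fold contained in $D$. There are two obstacles to going further: such strict transforms, and products $R\times\mathbb P^1$ over the centre of the blow-up, which so far were dismissed because their genus is $0$. With two blow-ups both can be excluded by looking at divisor classes on $D$.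

**Notation and facts.** Write $p:X=Y_2\to Y=Y_1$, $B=B_1$, $\tau=\tau_2$, $t=t^{(2)}$, $y=\int_YB^{n+1}>0$, and let $E\subset X$ be the exceptional divisor over $C_2$. We write $\deg_BR=\int_RB^{\dim R}$, and omit $p^*$ for classes from $Y$.

First, $\tau^2=0$ and $p_*p^*\gamma=\gamma$. A general divisor in $|\tau|$, where $t$ is constant, maps isomorphically onto the member $\{t_1F^{(2)}_0=t_0F^{(2)}_1\}$ of $|eB|$ on $Y$, so $p_*\tau=eB$ and, by the projection formula, $p_*(\tau\,p^*\gamma)=eB\gamma$.

Second, $E\sim eB-\tau$. Indeed $F^{(2)}_0/t_0=F^{(2)}_1/t_1$ is a section of $eB-\tau$ on $X$, and its zero scheme is $p^{-1}(C_2)$, as computed at the end of Section 7. Since $X$ is the blow-up of $Y$ along a smooth irreducible centre, $\mathrm{Pic}\,X=p^*\mathrm{Pic}\,Y\oplus\mathbb ZE=p^*\mathrm{Pic}\,Y\oplus\mathbb Z\tau$. In the same way $\mathrm{Pic}\,Y=\mathbb Zh\oplus\mathbb Z\tau_1=H^2(Y,\mathbb Z)$, and $B=h+\tau_1$ is primitive.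

By (2), a smooth $D\in|L|$ is $\{t_0b_0+t_1b_1=0\}$ with $b_0,b_1\in H^0(Y,B)$. Suppose $S\subset D$ with $\dim S=n-1\ge2$ and $p_g(S)\le G$.

**Step 1: the divisor $\Theta$ on $D$.** This step shows that $S$ is a component of one explicit divisor. Suppose $b_0,b_1$ vanished on a common prime divisor $M\subset Y$. Then $D=p^*M+D''$ with $D''\ge0$ in $|p^*(B-M)+\tau|$. Integrality of $D$ gives $D''=0$. This is impossible, since the class $p^*(B-M)+\tau$ has degree $1$ on the fibres of $E\to C_2$. So $b_0,b_1$ are both nonzero (if one were zero, a component of the divisor of the other would be such an $M$) and have no common component. Thus $Q=\{b_0=b_1=0\}\subset Y$ has pure dimension $n-1$, and its cycle $b_0\cdot b_1$ has class $B^2$ and $B$-degree $y$.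

If $b_0,b_1$ both vanished on $D$, they would come from sections of $B-(B+\tau)=-\tau$ on $X$. A nonzero section of $-\tau$ times a nonzero section of $\tau$ would be a nonzero constant, so $\tau$ would be trivial, but it has degree $1$ on the fibres of $E\to C_2$. So $b_0=b_1=0$, which is absurd. Hence, as in Lemma 2(a), $\lambda=b_0/t_1=-b_1/t_0$ is a nonzero section of $\mathcal O_D(B-\tau)$. From $b_0=t_1\lambda$ and $b_1=-t_0\lambda$ we see that $\Theta=\operatorname{div}\lambda$ has support $X\cap\{b_0=b_1=0\}$, which lies in $D$.

Fibres of $p$ have dimension $\le1$ and $\dim S\ge2$, so $p(S)$ is positive-dimensional. If $b_0,b_1$ did not both vanish on $p(S)$, Lemma 2(a) would give $p_g(S)\ge G+1$. So they do, $S\subset\Theta$, and since $\dim S=n-1=\dim D-1$, $S$ is a component of $\Theta=\sum m_\kappa\Theta_\kappa$.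

**Step 2: numerical classes of the components.** This step assigns integers to each $\Theta_\kappa$. Since $D$ is a smooth ample divisor in $X$ and $\dim X\ge4$, the Grothendieck–Lefschetz theorem says that $\mathrm{Pic}\,X\to\mathrm{Pic}\,D$ is an isomorphism. So $\Theta_\kappa\sim(\beta+u\tau)|_D$ with $\beta=\beta_\kappa\in\mathrm{Pic}\,Y$ and $u=u_\kappa\in\mathbb Z$, and, because $\Theta\sim(B-\tau)|_D$,
$$\sum m_\kappa(\beta_\kappa,u_\kappa)=(B,-1).\tag{5}$$
In $H^4(X)$, using $\tau^2=0$,
$$[\Theta_\kappa]=(\beta+u\tau)(B+\tau)=\beta B+\tau(\beta+uB).$$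
Put $x=x_\kappa=\int_Y\beta B^n$. With $p_*(\tau p^*\gamma)=eB\gamma$ we obtain
$$\int_XB^{n-1}[\Theta_\kappa]=x+e(x+uy)=(1+e)x+uey,\qquad\int_X\tau B^{n-2}[\Theta_\kappa]=ex,$$
$$p_*[\Theta_\kappa]=B\big((1+e)\beta+ueB\big).\tag{6}$$
The same formulas hold for $\Theta$ itself, with $\beta=B$, $x=y$ and $u=-1$. We refer to the three formulas together as (6). Put $R=R_\kappa=p(\Theta_\kappa)\subset Q$. There are three cases.

**Step 3: Case A, $\dim R<n-1$, is impossible.** This excludes the products with $\mathbb P^1$. By (1) (for $Y_2\to Y_1$), $R\subset C_2$ and $\Theta_\kappa=R\times\mathbb P^1$ with $\dim R=n-2$, and $p_*[\Theta_\kappa]=0$. By hard Lefschetz on $Y$, of dimension $n+1\ge4$, the map $B\cup:H^2(Y,\mathbb Q)\to H^4(Y,\mathbb Q)$ is injective. So (6) gives $(1+e)\beta=-ueB$ in $H^2(Y,\mathbb Z)=\mathrm{Pic}\,Y$. As $B$ is primitive, $1+e$ divides $ue$, and as $\gcd(e,e+1)=1$, it divides $u$. Write $u=-(1+e)v$ with $v\in\mathbb Z$. Then $\beta=evB$ and $x=evy$. By (6),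
$$ex=\int\tau B^{n-2}[R\times\mathbb P^1]=\deg_BR>0,$$
so $v\ge1$ and $x\ge ey$. But $\Theta-\Theta_\kappa$ is effective and $\tau,B$ are nef, so $\int\tau B^{n-2}[\Theta-\Theta_\kappa]=ey-ex\ge0$, i.e. $x\le y$. This contradicts $e\ge2$ and $y>0$.

**Step 4: Case B, $\dim R=n-1$ and $R\subset C_2$, is impossible.** Here $R=C_2$, since $C_2$ is irreducible of dimension $n-1$. So $C_2\subset Q$ is a component of the effective cycle $b_0\cdot b_1$, and $\deg_BC_2\le y$. But $\deg_BC_2=\int_Y(eB)^2B^{n-1}=e^2y$, a contradiction.

**Step 5: Case C, $\dim R=n-1$ and $R\not\subset C_2$.** This is the only remaining possibility, for every $\kappa$, and it will force $\Theta$ to be irreducible. Now $\Theta_\kappa\to R$ is birational, $R$ is a component of $Q$, and $\Theta_\kappa\not\subset E$. So $E$ cuts $\Theta_\kappa$ in an effective cycle, and from $\tau=eB-E$ with $B$ nef we get $\int\tau B^{n-2}[\Theta_\kappa]\le e\int B^{n-1}[\Theta_\kappa]$. By (6) this says $ex\le e\big((1+e)x+uey\big)$, i.e.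
$$x_\kappa+u_\kappa y\ge0 .$$
By (5), $\sum m_\kappa(x_\kappa+u_\kappa y)=y-y=0$ with all $m_\kappa>0$. So $x_\kappa=-u_\kappa y$ for all $\kappa$. Then
$$\deg_BR_\kappa=\int B^{n-1}[\Theta_\kappa]=(1+e)x_\kappa+u_\kappa ey=x_\kappa>0,$$
so $u_\kappa<0$, that is, $u_\kappa\le-1$. As $\sum m_\kappa u_\kappa=-1$, there is exactly one component, with $m_\kappa=1$, $u_\kappa=-1$, $x_\kappa=y$. Hence $S=\Theta$, $S$ is birational to $R=p(S)$, and $\deg_BR=y$. The effective cycle $b_0\cdot b_1$ has $B$-degree $y$ and contains $R$, and $B$ is ample, so $b_0\cdot b_1=R$. Therefore $[R]=B^2$, and $p_g(R)=p_g(S)\le G$.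

**Step 6: contradiction on $Y_1$.** This step repeats the argument one floor down and compares degrees. Write $b_k=t^{(1)}_0\lambda_{k0}+t^{(1)}_1\lambda_{k1}$, $k=0,1$, with linear forms $\lambda_{kl}$ on $\mathbb P^{n+1}$. Let $R_0\subset\mathbb P^{n+1}$ be the image of $R$; it is positive-dimensional, as $\dim R=n-1\ge2$ and the fibres of $Y_1\to\mathbb P^{n+1}$ have dimension $\le1$. For each $k$, $R$ lies in the zero set of $b_k$ and $p_g(R)\le G$, so by Lemma 2(a) with $i=1$ both $\lambda_{k0}$ and $\lambda_{k1}$ vanish on $R_0$. The $\lambda_{kl}$ span a space of dimension $\ge2$. Otherwise they are all multiples of one linear form, and $b_0,b_1$ vanish on a common prime divisor of $Y$, which Step 1 excludes. So $R_0$ lies in a linear space $\Lambda$ of dimension $n-1$.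

On $Y_1\subset\mathbb P^{n+1}\times\mathbb P^1$, of class $\tau_1+eh$, we have $\int h^{n+1}=1$, $\int h^n\tau_1=e$, $\tau_1^2=0$. Hence
$$\int_{Y_1}[R]\,h^{n-1}=\int_{Y_1}(h+\tau_1)^2h^{n-1}=1+2e>0 .$$
So $R\to R_0$ is generically finite, $R_0=\Lambda$ for dimension reasons, and $\deg(R\to\Lambda)=1+2e>1$. But $\Lambda\not\subset C_1$ by Lemma 2(b), as $p_g(\Lambda)=0<G+1$. Since $Y_1\to\mathbb P^{n+1}$ is an isomorphism off $C_1$, the map $R\to\Lambda$ is birational, a contradiction. $\square$

## 11. Smooth members through the preimage of a linear space: proof of Proposition 4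

The bound $\lfloor n/2\rfloor\le s$ in Theorem 2 came from $2c\ge n+2$. When this inequality holds, one can write down smooth $D$ with equation $\sum_{a=1}^c\alpha_ay_a$, in the same way as the surfaces $\ell a+qb=0$ of Section 1.

**Step 1: the subvariety $X_P$.** This step produces the subvariety through which $D$ will pass. Let $m=\lfloor n/2\rfloor\ge1$ and $c=n+1-m$. As $2m\le n$, we have $c\ge m+1$. Let $y_1,\dots,y_c$ be general linear forms on $\mathbb P^{n+1}$ and $P=\{y_1=\dots=y_c=0\}$, a linear space of dimension $m$. Put $X_P=X\cap\{y_1=\dots=y_c=0\}$. As $|h|$ is base-point-free on $X$, Bertini shows that $X_P$ is smooth of dimension $m$ and that $dy_1,\dots,dy_c$ are independent on $X$ along $X_P$.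

$X_P$ is irreducible. By Jouanolou's form of Bertini's theorem, the preimage of a general hyperplane stays irreducible as long as the image has dimension $\ge2$. Since $X\to\mathbb P^{n+1}$ is surjective, the images before the successive cuts are general linear spaces of dimensions $n+1,n,\dots,m+1$, all $\ge2$. Finally, $X\to\mathbb P^{n+1}$ is an isomorphism over a dense open subset, which the general $P$ meets, so $X_P\to P$ is birational.

**Step 2: a smooth $D$ containing $X_P$.** Consider the linear system $\{\sum_a\alpha_ay_a:\alpha_a\in H^0(X,\mathcal T)\}\subset|L|$ with $\mathcal T=\tau_1+\dots+\tau_j$. Its base locus is $X_P$, because $\mathcal T$ is globally generated. So a general member $D$ is smooth off $X_P$. Along $X_P$ the differential of its equation is $\sum_a\alpha_a\,dy_a$. As the $dy_a$ are independent there, it vanishes only where all $\alpha_a$ vanish, and $c\ge m+1$ general sections of the globally generated $\mathcal T$ have no common zero on the $m$-dimensional $X_P$. So $D$ is smooth and contains the rational $m$-fold $X_P$, which has genus $0$.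

**Step 3: all genera in smaller dimension.** This step finds the remaining subvarieties inside $X_P$. For $1\le s<m$ and $g\ge0$, let $\Gamma_g$ be a smooth curve of genus $g$ and $\mathcal E$ an elliptic curve. Then $p_g(\Gamma_g\times\mathcal E^{s-1})=g\cdot1^{s-1}=g$. This $s$-dimensional variety is birational to a hypersurface in a projective space of dimension $s+1$. Since $s+1\le m=\dim P$, we may take a linear $\mathbb P^{s+1}\subset P$. A general $\mathrm{PGL}$-translate of the hypersurface in $P$ is not contained in the proper closed subset over which $X_P\to P$ fails to be an isomorphism. Its strict transform in $X_P\subset D$ is birational to $\Gamma_g\times\mathcal E^{s-1}$, so it is an $s$-dimensional subvariety of $D$ of genus $g$. The same $D$ serves for all $s$ and $g$. $\square$
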